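# Abelian surfaces with degree of irrationality three

## 1. The guess "four", tested by hand

Everything is over $\mathbb C$.

**Definition (degree of irrationality).** For a smooth projective variety $X$, $\mathrm{irr}(X)$ is the minimal degree of a dominant rational map $X\dashrightarrow\mathbb P^{\dim X}$. In terms of function fields, it is the minimal value of $[\mathbb C(X):\mathbb C(s_1,\dots,s_n)]$, $n=\dim X$, over all $s_1,\dots,s_n\in\mathbb C(X)$ for which this degree is finite.

For example, $\mathrm{irr}(X)=1$ means that $X$ is rational, and an elliptic curve has $\mathrm{irr}=2$.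

We look at abelian surfaces. Two questions are posed in Olivier Martin, "The degree of irrationality of most abelian surfaces is 4", arXiv:1911.00296 (2019):

1. What is $\mathrm{irr}(A)$ for a very general $(1,d)$-polarized abelian surface $A$, for $d=1$, for $d=3$, and for $d=6$?
2. What is $\mathrm{irr}(E\times E')$ for non-isogenous elliptic curves $E,E'$?

Here "very general" means outside a countable union of proper closed subsets of the moduli space of $(1,d)$-polarized abelian surfaces. In particular such an $A$ has $NS(A)=\mathbb ZL$, with $L$ the polarizing class. (Types of polarizations are recalled in Section 2.) The following results are quoted there.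

* **(F1)** Alzati and Pirola: $\mathrm{irr}(A)\ge3$ for every abelian surface $A$.
* **(F2)** Chen: a very general abelian surface has $\mathrm{irr}(A)\le4$, whatever the polarization type. A subsequent work, cited as [CS], shows $\mathrm{irr}(A)\le 4$ for every abelian surface.
* **(F3)** Martin: if the image of the intersection pairing $\mathrm{Sym}^2NS(A)\to\mathbb Z$ does not contain $12\mathbb Z$, then $\mathrm{irr}(A)=4$. In particular a very general $(1,d)$-polarized surface has $\mathrm{irr}=4$ if $d\nmid6$.
* **(F4)** Tokunaga and Yoshihara: an abelian surface containing a smooth curve of genus $3$ has a dominant rational map of degree $3$ to $\mathbb P^2$, hence $\mathrm{irr}=3$. In particular a very general $(1,2)$-polarized surface has $\mathrm{irr}=3$.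

So each answer is $3$ or $4$. The first guess is **four**: the value is $4$ for all $d\nmid 6$, the case $d=2$ looks like an exception caused by a special curve, and (F3) is merely silent in the remaining cases. (If $NS(A)=\mathbb ZL$ with $L^2=2d$, the image of the pairing is $2d\mathbb Z$, which contains $12\mathbb Z$ exactly when $d\mid6$. On $E\times E'$ the two factors have intersection number $1$, so the image is $\mathbb Z$.) Let us test the guess.

*Products.* The double covers $x:E\to\mathbb P^1$ and $u:E'\to\mathbb P^1$ give a map $(x,u)$ from $E\times E'$ to $\mathbb P^1\times\mathbb P^1$, which is birational to $\mathbb P^2$. Its degree is $4$.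

*Jacobians of genus 2 curves.* Let $H$ have genus $2$ with hyperelliptic map $x:H\to\mathbb P^1$. The Jacobian $J(H)$ is birational to $\mathrm{Sym}^2H$. Write $x_1,x_2$ for $x$ at the two points. Then $[\mathbb C(H\times H):\mathbb C(x_1,x_2)]=4$ and $[\mathbb C(x_1,x_2):\mathbb C(x_1+x_2,x_1x_2)]=2$, in total $8$. Since $[\mathbb C(H\times H):\mathbb C(J(H))]=2$, the map $(x_1+x_2,x_1x_2)$ on $J(H)$ has degree $4$.

So far so good for the guess. Now a more special case.

*Two copies of one curve.* Let $E:\ y^2+y=x^3$ and $E':\ v^2+v=u^3$. Put $s=x/u$ and $t=y/v$. Substituting $x=su$, $y=tv$ in the first equation and using the second,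
$$t^2v^2+tv=s^3u^3=s^3(v^2+v),\qquad\text{so}\qquad (t^2-s^3)\,v=s^3-t .$$
Here $t^2\ne s^3$: equality would mean $x^3/y^2=u^3/v^2$, that is $1+1/y=1+1/v$, i.e. $y=v$, which is false on $E\times E'$. So $v\in\mathbb C(s,t)$ and $u^3=v^2+v\in\mathbb C(s,t)$. Since $\mathbb C(E\times E')=\mathbb C(x,y,u,v)=\mathbb C(s,t)(u,v)=\mathbb C(s,t)(u)$, the degree of $(s,t)$ is at most $3$. By (F1) it is $3$, and the guess fails here.

One may object that this product has the extra symmetry $(x,y,u,v)\mapsto(\zeta x,y,\zeta u,v)$, $\zeta^3=1$, which fixes $s$ and $t$. We shall see that the symmetry is not needed, and that the guess fails in *all* the cases asked.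

## 2. Polarization types and the statements

Let $A=V/\Lambda$ be an abelian surface, with $V\cong\mathbb C^2$ and $\Lambda$ a lattice. Classes in $NS(A)$ are the alternating forms $\psi:\Lambda\times\Lambda\to\mathbb Z$ whose real extension satisfies $\psi(iv,iw)=\psi(v,w)$. The class is ample exactly when the associated Hermitian form on $V$ is positive definite. I write $\equiv$ for numerical equivalence.

**Definition (type).** A polarization $L$ has type $(d_1,d_2)$, $d_1\mid d_2$, if $\Lambda$ has a basis $\lambda_1,\lambda_2,\mu_1,\mu_2$ with $\psi(\lambda_k,\mu_k)=d_k$ and all other pairings $0$. Put $K(L)=\{x\in A: t_x^*L\cong L\}$, where $t_x$ is translation by $x$. Then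
$$L^2=2d_1d_2,\qquad h^0(L)=d_1d_2,\qquad K(L)\cong(\mathbb Z/d_1\times\mathbb Z/d_2)^2,\qquad |K(L)|=(d_1d_2)^2 .$$
A $(1,d)$-polarized surface is said to carry a polarization of degree $d$.

For example, $L=\mathcal O_E(O)\boxtimes\mathcal O_{E'}(dO')$ on $E\times E'$ has type $(1,d)$. Here $L^2=2d$, $h^0=1\cdot d$, and $K(L)=\{0\}\times E'[d]$ has order $d^2$.

An inclusion of lattices $\Lambda'\subset\Lambda$ of index $n$ gives an isogeny $V/\Lambda'\to V/\Lambda$ of degree $n$. Pullback of classes is restriction of forms, and it multiplies intersection numbers by $n$.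

We use the following textbook facts. A rational map from a smooth variety to an abelian variety is regular. Hence birational abelian surfaces are isomorphic as varieties, and an abelian variety contains no rational curve. A morphism between abelian varieties is a homomorphism followed by a translation. Finally (Weil), a principally polarized abelian surface, i.e. one with a polarization of type $(1,1)$, is a product of two elliptic curves or the Jacobian of a smooth curve of genus $2$.

**How degree three will be proved.** If $s,t\in\mathbb C(A)$ and $[\mathbb C(A):\mathbb C(s,t)]$ is finite, then $s,t$ are algebraically independent, because $\mathbb C(A)$ has transcendence degree $2$, and $(s,t)$ is a dominant map of that degree. With (F1):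
$$\text{if } [\mathbb C(A):\mathbb C(s,t)]\le3 \text{ for some } s,t\in\mathbb C(A),\ \text{ then } \mathrm{irr}(A)=3. \tag{1}$$

**Answer to the questions.** (1) For each of $d=1$, $d=3$, $d=6$, a very general $(1,d)$-polarized abelian surface has degree of irrationality $3$. (2) If $E,E'$ are non-isogenous elliptic curves, then $\mathrm{irr}(E\times E')=3$.

More strongly:

**Theorem A.** $\mathrm{irr}(E\times E')=3$ for all elliptic curves $E,E'$.

**Theorem B.** Let $d\in\{1,2,3,6\}$. Every abelian surface carrying a polarization of type $(1,d)$ has $\mathrm{irr}=3$. Equivalently, $\mathrm{irr}(A)=3$ whenever $NS(A)$ contains $D$ with $D^2\in\{2,4,6,12\}$.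

**Theorem C.** If $\mathrm{irr}(A)=3$, then $\gcd\{D^2/2:D\in NS(A)\}$ divides $6$.

**Corollary D.** (a) If $NS(A)=\mathbb ZL$ with $L$ of type $(1,d)$, then $\mathrm{irr}(A)=3$ if $d\mid6$, and $4$ otherwise. (b) If $A$ contains non-isogenous elliptic curves $E,E'$ (subgroups) with $E\cap E'$ cyclic of order $m$, then $\mathrm{irr}(A)=3$ if $m\mid6$, and $4$ otherwise.

The equivalence in Theorem B: if $D^2>0$, the Hermitian form of $D$ is definite, so $D$ or $-D$ is ample, say of type $(d_1,d_2)$ with $d_1d_2=D^2/2\in\{1,2,3,6\}$. As $d_1\mid d_2$, $d_1^2$ divides this squarefree number, so $d_1=1$. Conversely, a polarization of type $(1,d)$ has square $2d$.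

Sections 3–6 answer the two questions, Section 7 completes Theorem B, and Sections 8 and 9 prove Theorem C and Corollary D.

## 3. Products of elliptic curves through an inflectional tangent

**A cyclic map is not available.** The example of Section 1 was a quotient by an automorphism of order $3$. Try the same on $A=E\times E'$ with $E,E'$ non-isogenous and $\mathrm{End}(E)=\mathrm{End}(E')=\mathbb Z$. If $A\dashrightarrow\mathbb P^2$ has degree $3$ and $\mathbb C(A)/\mathbb C(\mathbb P^2)$ is Galois, the group is generated by a birational self-map of $A$ of order $3$. This self-map is an automorphism $x\mapsto\alpha(x)+c$. As $\mathrm{Hom}(E,E')=\mathrm{Hom}(E',E)=0$, $\alpha\in\{(\pm1,\pm1)\}$, and $\alpha^3=1$ forces $\alpha=1$. So the automorphism is a translation, the fixed field is the function field of an abelian surface, and that field is not rational by (F1). So a map of degree $3$ on this surface cannot be Galois.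

**Weierstrass coordinates stop at degree six.** The next attempt keeps the quotients $s=x/u$, $t=y/v$ on Weierstrass equations $y^2=x^3+ax+b$, $v^2=u^3+a'u+b'$. Substitution gives
$$(t^2-s^3)u^3+(a't^2-as)u+(b't^2-b)=0 .$$
Here $t^2\neq s^3$: otherwise $x^3/y^2=u^3/v^2$ comes from both factors, so it is constant, and $x^3/(x^3+ax+b)$ is constant only if $a=b=0$, which is excluded by smoothness. So $u$ has degree at most $3$ over $\mathbb C(s,t)$. But $v$ is known only through $v^2$, and the degree is bounded by $6$, not $3$. This loss cannot be repaired for these $s,t$: both are unchanged when $(y,v)$ becomes $(-y,-v)$, so $[\mathbb C(E\times E'):\mathbb C(s,t)]$ is even.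

What made $y^2+y=x^3$ better? There $\mathrm{div}(y)=3P-3O$ with $P=(0,0)$: the line $y=0$ is an inflectional tangent. Every term on the left is divisible by $y$ and the right side is a pure cube. So after substitution a factor $v$ cancels, and $v$ occurs linearly. Every elliptic curve has such an equation.

**Step 1: the inflectional normal form.** *This step puts $E$ in a form with these two features.* Let $P\in E$ be a point of order $3$. Choose
$$\mathrm{div}(x)=P+(-P)-2O,\qquad \mathrm{div}(y)=3P-3O .$$
The seven functions $1,x,y,x^2,xy,x^3,y^2$ lie in $H^0(\mathcal O(6O))$, which has dimension $6$. So they satisfy a nontrivial linear relation. Their orders at $P$ are $0,1,3,2,4,3,6$ respectively. In the relation the term of smallest order at $P$ cannot be alone. The orders $0$, $1$, $2$ are each attained once, so, in this order, $1$, $x$ and $x^2$ do not occur. The pole orders at $O$ of the remaining $y,xy,x^3,y^2$ are $3,5,6,6$. If one of $x^3,y^2$ were absent, the other would be the only term with pole of order $6$, so it would be absent too. Then $(\beta x+\gamma)y=0$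 with $(\beta,\gamma)\neq0$, which is absurd. So both occur. Dividing by the coefficient of $y^2$ and rescaling $x$ by a cube root, we get the first of
$$E:\ y^2+(ax+b)y=x^3,\qquad E':\ v^2+(a'u+b')v=u^3 . \tag{2}$$
The second is obtained in the same way from a point $P'\in E'$ of order $3$, with $\mathrm{div}(v)=3P'-3O'$.

Moreover $\mathbb C(E)=\mathbb C(x,y)$, because $[\mathbb C(E):\mathbb C(x,y)]$ divides both $[\mathbb C(E):\mathbb C(x)]=2$ and $[\mathbb C(E):\mathbb C(y)]=3$. Likewise $\mathbb C(E')=\mathbb C(u,v)$.

**Step 2: elimination.** *This step bounds the degree of $(s,t)=(x/u,\,y/v)$ by $3$.* Substitute $x=su$, $y=tv$ in the first equation of (2) and use the second: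
$$t^2v^2+(asu+b)tv=s^3u^3=s^3\bigl(v^2+(a'u+b')v\bigr).$$
Dividing by $v$,
$$(t^2-s^3)\,v=(a's^3-ast)\,u+(b's^3-bt). \tag{3}$$
We have $t^2\ne s^3$. Otherwise $x^3/y^2=u^3/v^2$ would be a function on $E$ and also a function on $E'$, hence constant. But $x^3/y^2$ has order $3-6=-3$ at $P$. So (3) gives $v=ku+l$ with $k,l\in\mathbb C(s,t)$. Inserting this in the equation of $E'$,
$$u^3-(ku+l)^2-(a'u+b')(ku+l)=0,$$
a monic cubic equation for $u$ over $\mathbb C(s,t)$. Since $\mathbb C(E\times E')=\mathbb C(x,y,u,v)=\mathbb C(s,t)(u,v)=\mathbb C(s,t)(u)$,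
$$[\mathbb C(E\times E'):\mathbb C(s,t)]\le3. \tag{4}$$
By (1), $\mathrm{irr}(E\times E')=3$. This proves Theorem A and answers question 2. $\square$

## 4. Genus 2 Jacobians and a divisor class of order three

By Weil's theorem and Theorem A, for $d=1$ only Jacobians remain. Let $H$ be a smooth curve of genus $2$, $\iota$ its hyperelliptic involution, $\bar z=\iota z$, and $K_H$ the canonical class. The map $H\times H\to J(H)$, $(P_1,P_2)\mapsto[P_1+P_2-K_H]$, factors through $\mathrm{Sym}^2H$. Since $h^0(P_1+P_2)=1$ unless $P_1+P_2\sim K_H$, the morphism $\mathrm{Sym}^2H\to J(H)$ is birational. So, with $\sigma$ the swap of the factors,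
$$\mathbb C(J(H))=\mathcal K:=\mathbb C(H\times H)^\sigma,\qquad[\mathbb C(H\times H):\mathcal K]=2 .$$
For $g\in\mathbb C(H)$ write $g_1,g_2$ for $g$ at $P_1,P_2$.

In Section 3, $s$ and $t$ were products of a function on $E$ and a function on $E'$, namely $x\cdot u^{-1}$ and $y\cdot v^{-1}$, and $\mathrm{div}(y)$, $\mathrm{div}(v^{-1})$ were divisible by $3$. On $H\times H$ the swap suggests $t=y_1y_2$ with $\mathrm{div}(y)$ divisible by $3$. The new feature is that elimination will give degree $6$ over $\mathbb C(s,t)$, and the swap halves it.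

**The function $y$.** Let $\tau\in\mathrm{Pic}^0(H)$ be any element of order $3$. By Riemann–Roch $h^0(K_H+\tau)\ge 2+1-2=1$, so $\tau=[p+q-K_H]$ for some $p,q\in H$. Here $q\ne\bar p$, since $p+\bar p\sim K_H$ and $\tau\ne0$. As $K_H\sim q+\bar q$, $\tau=[p-\bar q]$. So $3p\sim3\bar q$ and $p\neq\bar q$. Choose $y\in\mathbb C(H)$ with
$$\mathrm{div}(y)=3p-3\bar q. \tag{5}$$

**Proposition 1.** With $t=y_1y_2\in\mathcal K$ there is $s\in\mathcal K$ such that $s,t$ are algebraically independent and $[\mathcal K:\mathbb C(s,t)]\le3$.

There are two cases, because the function $x$ with zeros over $p$ and poles over $q$ exists only if $p,q$ have different images in $H/\iota=\mathbb P^1$. Recall that $ds\wedge dt\ne0$ implies that $s,t$ are algebraically independent.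

**Case A: $p\ne q$.** Since $p\ne q$ and $p\neq\bar q$, the sets $\{p,\bar p\}$ and $\{q,\bar q\}$ are disjoint. Choose the coordinate $x$ on $H/\iota=\mathbb P^1$ with $\mathrm{div}(x)=p+\bar p-q-\bar q$.

**Step A1: $y$ is independent of $x$.** *We need two facts: $\mathrm{div}(y)\neq r\,\mathrm{div}(x)$ for every $r\in\mathbb C$, and $\iota^*y\ne y$.* Suppose $3p-3\bar q=r(p+\bar p-q-\bar q)$; then $r\ne0$. If $\bar p\ne p$, the coefficient at $\bar p$ is $0$ on the left and $r$ on the right, a contradiction. If $q\ne\bar q$, the coefficient at $q$ is $0$ on the left and $-r$ on the right, a contradiction. So $p=\bar p$ and $q=\bar q$. Suppose instead $\iota^*y=y$. Then $3\bar p-3q=3p-3\bar q$, which again gives $p=\bar p$ and $q=\bar q$. In both situations $2p\sim K_H\sim2q$ and $3p\sim3\bar q=3q$, so $p\sim q$. This is impossible for distinct points on a curve of genus $2$.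

So $y\notin\mathbb C(x)$, and as $[\mathbb C(H):\mathbb C(x)]=2$, $\mathbb C(H)=\mathbb C(x,y)$.

**Step A2: an equation of $H$ like (2).** *This gives the relation to eliminate with.* The function $y\cdot\iota^*y$ has divisor $3p-3\bar q+3\bar p-3q=3\,\mathrm{div}(x)$, so it is $\kappa x^3$ with $\kappa\in\mathbb C^*$. The function $-G:=y+\iota^*y$ lies in $\mathbb C(x)$ and has poles only at $q,\bar q$, of order at most $3$. So $G$ is a polynomial in $x$. Its degree is at most $3$: if $q\ne\bar q$, $x$ has a simple pole at $q$; if $q=\bar q$, $x$ has a double pole there and the degree is even at most $1$. Since $y$ is a root of $Y^2-(y+\iota^*y)Y+y\,\iota^*y$, rescaling $x$ by a cube root of $-\kappa$ gives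
$$H:\quad y^2+G(x)y=x^3,\qquad\deg G\le3 .$$
Put $s=x_1x_2$ and $t=y_1y_2$.

**Step A3: independence.** *This shows that $\mathbb C[s,t]$ is a polynomial ring.* Let $\xi=dx/x$ and $dy/y=r\xi$, $r\in\mathbb C(H)$. Then
$$\frac{ds}s\wedge\frac{dt}t=(\xi_1+\xi_2)\wedge(r_1\xi_1+r_2\xi_2)=(r_2-r_1)\,\xi_1\wedge\xi_2 .$$
This is nonzero unless $r$ is constant. If $r$ is constant, comparing residues of $dy/y=r\,dx/x$ gives $\mathrm{div}(y)=r\,\mathrm{div}(x)$, against Step A1.

**Step A4: elimination.** *This bounds $[\mathbb C(H\times H):\mathbb C(s,t)]$ by $6$.* Let $\hat G(X)=X^3G(s/X)$, a polynomial in $X$ of degree at most $3$ over $\mathbb C[s]$. Insert $x_2=s/x_1$, $y_2=t/y_1$ in the equation of $H$ at $P_2$ and multiply by $x_1^3y_1^2$: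
$$t^2x_1^3+t\,y_1\hat G(x_1)=s^3y_1^2 .$$
Replace $x_1^3$ by $y_1^2+G(x_1)y_1$ and divide by $y_1$. This gives $t^2y_1+t^2G(x_1)+t\hat G(x_1)=s^3y_1$, that is
$$(s^3-t^2)\,y_1=t\bigl(tG(x_1)+\hat G(x_1)\bigr). \tag{6}$$
Adding $(s^3-t^2)G(x_1)$ on both sides,
$$(s^3-t^2)\bigl(y_1+G(x_1)\bigr)=t\hat G(x_1)+s^3G(x_1). \tag{7}$$
Multiply (6) and (7) and use $y_1(y_1+G(x_1))=x_1^3$. So $x_1$ is a root of
$$\Phi(X)=t\,(tG+\hat G)(t\hat G+s^3G)-(s^3-t^2)^2X^3\in\mathbb C[s,t][X],\qquad\deg_X\Phi\le6 .$$
By Step A3 we may set $t=0$ in $\mathbb C[s,t]$, which gives $-s^6X^3$; so $\Phi\ne0$. Also $s^3-t^2\neq0$ by Step A3, so (6) gives $y_1\in\mathbb C(s,t)(x_1)$. Then $x_2=s/x_1$ and $y_2=t/y_1$ lie there too. Hence $\mathbb C(H\times H)=\mathbb C(x_1,y_1,x_2,y_2)=\mathbb C(s,t)(x_1)$ has degree at most $6$ over $\mathbb C(s,t)$.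

**Step A5: the swap.** *This halves the degree.* As $s,t$ are $\sigma$-invariant, $\mathbb C(s,t)\subset\mathcal K$, and $[\mathbb C(H\times H):\mathcal K]=2$. So $[\mathcal K:\mathbb C(s,t)]\le3$.

**Case B: $p=q$.** Then $p\ne\bar q=\bar p$ and $\mathrm{div}(y)=3p-3\bar p$. Choose the coordinate $x$ on $H/\iota$ with polar divisor $p+\bar p$.

**Step B1: an equation of $H$.** *As in A2, we want a relation between $x$ and $y$.* The function $y\cdot\iota^*y$ has divisor $0$, so it is constant; rescale $y$ so that it equals $1$. Then $y+y^{-1}=y+\iota^*y$ is $\iota$-invariant. Its poles are at $p$ and $\bar p$, each of order exactly $3$. So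
$$H:\quad y+y^{-1}=T(x),$$
with $T$ a polynomial of degree exactly $3$, with leading coefficient $c\neq0$. As $\iota^*y\ne y$ (the divisors differ), $\mathbb C(H)=\mathbb C(x,y)$. Put $s=x_1+x_2$ and $t=y_1y_2$.

**Step B2: independence.** *Again this shows that $s,t$ generate a rational function field.* Let $dy/y=r\,dx$. Then $ds\wedge\frac{dt}t=(r_2-r_1)\,dx_1\wedge dx_2$. If $r$ were constant, $dy/y$ and $r\,dx$ would have the same poles. But $dy/y$ has a simple pole at $p$ and $dx$ a double pole there. So the form is nonzero.

**Step B3: elimination.** *This bounds the degree by $6$ and then by $3$.* We have $y_1+y_1^{-1}=T(x_1)$ and $ty_1^{-1}+t^{-1}y_1=y_2+y_2^{-1}=T(x_2)=T(s-x_1)$. Therefore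
$$T(s-x_1)-tT(x_1)=y_1(t^{-1}-t),\qquad T(s-x_1)-t^{-1}T(x_1)=y_1^{-1}(t-t^{-1}). \tag{8}$$
The product of the right sides is $-(t-t^{-1})^2$. So $x_1$ is a root of
$$\bigl(T(s-X)-tT(X)\bigr)\bigl(T(s-X)-t^{-1}T(X)\bigr)+(t-t^{-1})^2 .$$
The two factors have leading terms $-c(1+t)X^3$ and $-c(1+t^{-1})X^3$, so this polynomial has degree exactly $6$, with leading coefficient $c^2(1+t)(1+t^{-1})\ne0$. As $t$ is not constant, $t^{-1}-t\ne0$, and (8) gives $y_1\in\mathbb C(s,t)(x_1)$. Also $x_2=s-x_1$ and $y_2=t/y_1$ lie there. So $[\mathbb C(H\times H):\mathbb C(s,t)]\le6$, and $[\mathcal K:\mathbb C(s,t)]\le3$ as in A5. $\square$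

With (1), $\mathrm{irr}=3$ for every principally polarized abelian surface. This answers the case $d=1$.

## 5. Type $(1,3)$: cyclic triple covers branched along a coordinate

A surface of type $(1,3)$ has an isogeny of degree $3$ onto a principally polarized $J$ (Step 1). Composing it with the degree $3$ map of $J$ gives degree $9$, and that is where the direct approach stops. To do better, note that $\mathbb C(A)=\mathbb C(J)(w)$ with $w^3\in\mathbb C(J)$. If we can arrange $w^3=t$, where $t$ is *one of the two coordinates* on $\mathbb P^2$, then $(s,w)$ is again a pair of coordinates, and $\mathbb C(s,w)$ absorbs a factor $3$. This is why Proposition 1 was stated for an arbitrary class $\tau$ of order $3$, with the explicit $t=y_1y_2$.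

**Step 1: the isogeny.** *This step reduces to principal polarizations.* Let $(A,L)$ have type $(1,3)$ with form $\psi$ and a basis as in Section 2, $\psi(\lambda_1,\mu_1)=1$, $\psi(\lambda_2,\mu_2)=3$. On $\Lambda+\mathbb Z\frac{\mu_2}3$ the form $\psi$ is integral and unimodular, because $\psi(\lambda_2,\frac{\mu_2}3)=1$. The Hermitian form is unchanged and positive definite. So $J=V/(\Lambda+\mathbb Z\frac{\mu_2}3)$ is principally polarized and $\rho:A\to J$ is an isogeny of degree $3$.

**Step 2: a line bundle of order $3$.** *This step describes which triple cover of $J$ the surface $A$ is.* The extension $\mathbb C(A)/\mathbb C(J)$ is Galois with group $\mathbb Z/3$, acting by translations. By Kummer theory $\mathbb C(A)=\mathbb C(J)(w)$ with $w^3=f\in\mathbb C(J)$. Since $\rho$ is étale, the pullback of a prime divisor is reduced. As $\rho^*\mathrm{div}(f)=3\,\mathrm{div}(w)$, every coefficient of $\mathrm{div}(f)$ is divisible by $3$: $\mathrm{div}(f)=3\Delta$. Let $M=\mathcal O_J(\Delta)$. Then $M^3\cong\mathcal O$, so $c_1(M)$ is torsion. As $H^2(J,\mathbb Z)$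 is torsion free, $M\in\mathrm{Pic}^0(J)$. Also $M\not\cong\mathcal O$: if $\Delta=\mathrm{div}(h)$, then $f=c\,h^3$ with a constant $c$, and $w\in\mathbb C(J)$, a contradiction. So $M$ has order $3$.

A small example of such a cover: on $E$ with $\mathrm{div}(y)=3P-3O$ as in Section 3, $\sqrt[3]y$ defines a connected étale triple cover of $E$. Locally $y$ is a unit times a cube, so the cover is étale. And $y$ is not a cube in $\mathbb C(E)$, since $P\not\sim O$.

**Claim.** Either $A$ is isomorphic, as a variety, to a product of elliptic curves, or $\mathbb C(A)=\mathbb C(J)(w)$ with $w^3=t$, where $s,t\in\mathbb C(J)$ are algebraically independent and $[\mathbb C(J):\mathbb C(s,t)]\le3$.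

**Step 3: the claim for $J=J(H)$.** *Here $w^3$ must be turned into $y_1y_2$.* Let $j:H\to J$ be an Abel–Jacobi map and $S:H\times H\to J$, $S(P_1,P_2)=j(P_1)+j(P_2)$. It differs from the map of Section 4 by a translation of $J$, so $S^*$ also identifies $\mathbb C(J)$ with $\mathcal K=\mathbb C(H\times H)^\sigma$. For $M\in\mathrm{Pic}^0(J)$ the pullback under addition $J\times J\to J$ is $M\boxtimes M$. So $S^*M=\ell\boxtimes\ell$ with $\ell=j^*M$. Since $j^*:\mathrm{Pic}^0(J)\to\mathrm{Pic}^0(H)$ is an isomorphism, $\ell$ has order $3$.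

Apply Section 4 with $\tau=\ell$. So $\ell=\mathcal O(\delta)$ with $\delta=p-\bar q$ and $\mathrm{div}(y)=3\delta$. The divisors $S^*\Delta$ and $pr_1^*\delta+pr_2^*\delta$ have isomorphic line bundles. So $S^*\Delta=pr_1^*\delta+pr_2^*\delta+\mathrm{div}(g)$ with $g\in\mathbb C(H\times H)^*$. Multiplying by $3$,
$$S^*f=c\,g^3\,y_1y_2,\qquad c\in\mathbb C^* .$$
Both $S^*f$ and $y_1y_2$ are $\sigma$-invariant, so $(\sigma^*g)^3=g^3$ and $\sigma^*g=\zeta g$ with $\zeta^3=1$. As $\sigma^2=1$, also $\zeta^2=1$. So $\zeta=1$ and $g\in\mathcal K=\mathbb C(J)$. Replace $w$ by $w/(c^{1/3}g)$; then $w^3=y_1y_2=t$. Proposition 1 provides $s$.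

**Step 4: the claim for $J=E\times E'$.** *Here $w^3$ must be turned into $y/v$, or else $A$ is a product.* Write $M=M_1\boxtimes M_2$ with $M_1\in\mathrm{Pic}^0(E)$, $M_2\in\mathrm{Pic}^0(E')$; then $M_i^3\cong\mathcal O$.

Suppose one factor is trivial, say $M_2$. Then $M_1=\mathcal O(\delta)$ has order $3$, $3\delta=\mathrm{div}(h)$ with $h\in\mathbb C(E)$, and $\Delta=\delta\times E'+\mathrm{div}(g)$ for some $g$, so $f=c\,g^3h$. Thus $\mathbb C(A)=\mathbb C(E\times E')(\sqrt[3]h)$ is the function field of $\tilde E\times E'$, where $\tilde E\to E$ is the connected étale triple cover defined by $\sqrt[3]h$. Being étale over $E$, $\tilde E$ has genus $1$. Birational abelian surfaces are isomorphic, so $A\cong\tilde E\times E'$.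

If both factors are nontrivial, write $M_1=\mathcal O(P-O)$ and $M_2=\mathcal O(O'-P')$ with $P,P'$ of order $3$, and use these points in Section 3. Then
$$\mathrm{div}(y/v)=3\bigl((P-O)\times E'+E\times(O'-P')\bigr),$$
so $f=c\,g^3\,y/v$ with $c\in\mathbb C^*$, $g\in\mathbb C(J)^*$. After replacing $w$ by $w/(c^{1/3}g)$, $w^3=t=y/v$. With $s=x/u$, use (4), which also gives the independence of $s,t$. This proves the claim.

**Step 5: counting degrees.** *This turns $9$ into $3$.* If $A$ is a product, Theorem A applies. Otherwise
$$[\mathbb C(A):\mathbb C(s,t)]=3\,[\mathbb C(J):\mathbb C(s,t)]\le9 .$$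
Since $s,t$ are independent, $t$ is not a cube in $\mathbb C(s,t)$, so $X^3-t$ is irreducible there and $[\mathbb C(s,w):\mathbb C(s,t)]=3$. Hence $[\mathbb C(A):\mathbb C(s,w)]\le3$ and (1) gives $\mathrm{irr}(A)=3$. This settles $d=3$, for every $(1,3)$-polarized surface. $\square$

## 6. Type $(1,6)$: a net of curves and a translation of order two

**Step 1: a double cover of type $(1,3)$.** *This provides a net of curves with self-intersection $6=2\cdot3$.* Let $(A,L)$ have type $(1,6)$: $\psi(\lambda_1,\mu_1)=1$, $\psi(\lambda_2,\mu_2)=6$, other pairings $0$. Put $\Lambda'=\langle\lambda_1,\lambda_2,2\mu_1,\mu_2\rangle$ and $B=V/\Lambda'$. Let $\varphi:B\to A$ be the isogeny of degree $2$; its kernel is generated by the image $\tau$ of $\mu_1$, of order $2$. On $\Lambda'$ the pairings are $\psi(\lambda_1,2\mu_1)=2$ and $\psi(\lambda_2,\mu_2)=6$. So $\psi=2\psi'$ with $\psi'$ of type $(1,3)$. Let $N$ be a line bundle on $B$ with $c_1(N)=\psi'$. It is ample, $N^2=6$, $h^0(N)=3$ and $K(N)\cong(\mathbb Z/3)^2$. In particular $\tau\notin K(N)$. For $0\neq s\in H^0(N)$ let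 $C_s$ be its divisor.

The net $|N|$ sends $x\in B$ to the line $\ell_x=\{[s]:s(x)=0\}$ in the plane $\mathbb P(H^0(N))$ of sections up to scalars. We would like to divide a map from $B$ by $\tau$ to get degree $3$ on $A$. But nothing makes $\ell_{x+\tau}$ equal to $\ell_x$, since $\tau\notin K(N)$, so this map need not descend to $A$. The way out is to use both lines at once: send $x$ to the *point* $\ell_x\cap\ell_{x+\tau}$. This is symmetric in $x,x+\tau$.

**Lemma 2.** If for every $s\ne0$ the divisors $C_s$ and $C_s+\tau$ have no common component, then $\mathrm{irr}(A)=3$.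

*Proof.* Let
$$I=\{(x,[s])\in B\times\mathbb P(H^0(N)):\ s(x)=s(x+\tau)=0\},$$
a closed subset. As $2\tau=0$, the fibre over $[s]$ is $C_s\cap(C_s+\tau)$. By hypothesis it is finite, with at most $C_s\cdot(C_s+\tau)=N^2=6$ points. So $\dim I\le2$.

The fibre over $x$ is a linear subspace of $\mathbb P^2$ given by two linear conditions, so it is nonempty. If the two conditions were dependent for every $x$, all these fibres would have dimension at least $1$ and $\dim I\ge3$. So on a dense open set of $x$ the fibre is a single point $[s_x]$. In local trivializations $s_x$ is given by the $2\times2$ minors of the matrix of the evaluations at $x$ and $x+\tau$. So $g:B\dashrightarrow\mathbb P^2$, $x\mapsto[s_x]$, is a rational map.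

The closure of the graph of $g$ is an irreducible closed subset of $I$ of dimension $2$. Its fibres over $\mathbb P^2$ have at most $6$ points. So its image is closed of dimension $2$, that is, all of $\mathbb P^2$, and $g$ is dominant. In characteristic $0$ its degree is the number of points of a general fibre, hence at most $6$.

The conditions are symmetric in $x,x+\tau$, so $g(x+\tau)=g(x)$ and $g$ factors through $A=B/\langle\tau\rangle$. The induced map $A\dashrightarrow\mathbb P^2$ is dominant of degree at most $3$. By (F1), $\mathrm{irr}(A)=3$. $\square$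

**Step 2: curves on an abelian surface.** *We collect the facts needed to decide when $C_s$ and $C_s+\tau$ share a component.*

* Effective divisors are nef, since a curve can be translated off any common component and translates are numerically equivalent. Self-intersections are even, since $\chi(L)=L^2/2$.
* An irreducible curve $\Gamma$ with $\Gamma^2=0$ is a translate of an elliptic curve. Its arithmetic genus is $1$ by adjunction. Since there are no rational curves, its normalization has genus $1$. So $\Gamma$ is smooth, and its inclusion is a translate of a homomorphism.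
* A class with positive square and positive degree against an ample class is ample: its Hermitian form is definite, and the degree fixes the sign. In particular an effective divisor with positive square is ample.
* If $R\ne0$ is effective with $R^2=0$, then $R\equiv cF'$ with $F'$ an elliptic curve and $c\ge1$ an integer. Indeed write $R=\sum m_i\Gamma_i$. By nefness $R\cdot\Gamma_i\ge0$, and $\sum m_iR\cdot\Gamma_i=0$, so each $R\cdot\Gamma_i=0$. All $\Gamma_i\cdot\Gamma_j\ge0$, so $\Gamma_i^2=0=\Gamma_i\cdot\Gamma_j$. Thus the $\Gamma_i$ are translates of elliptic subgroups with intersection numbers $0$. Two distinct elliptic subgroups meet at $0$ and have positive intersection number, so all these subgroups coincide.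
* For distinct elliptic subgroups $F,F'$ the tangent lines differ, so they meet transversally and $F\cdot F'=|F\cap F'|$. If $F\cdot F'=1$, addition $F\times F'\to$ surface is injective, hence an isomorphism.

**Lemma 3.** Suppose $C=C_s$ and $C+\tau$ share a component for some $s\ne0$. Then there is an elliptic curve (subgroup) $F\subset B$ such that (a) $N\cdot F=1$; or (b) $\tau\in F$, $N\cdot F=2$, and $N-F$ is numerically equivalent to an effective divisor of square $2$; or (c) $\tau\in F$, $N\cdot F=3$, and $N-F\equiv R$ with $R\neq0$ effective and $R^2=0$.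

*Proof.* There is a component $\Gamma$ of $C$ such that $\Gamma'=\Gamma+\tau$ is also a component of $C$.

*$\Gamma'\ne\Gamma$.* Write $C=\Gamma+\Gamma'+R$ with $R\ge0$; here $\Gamma'\equiv\Gamma$. If $\Gamma^2\ge2$, then $N\cdot\Gamma\ge2\Gamma^2\ge4$ and $6=N^2\ge2N\cdot\Gamma\ge8$, absurd. So $\Gamma^2=0$ and $\Gamma$ is a translate of an elliptic curve $F$. Put $k=N\cdot F\ge1$. Then $0\le R^2=(N-2F)^2=6-4k$ gives $k=1$. This is (a).

*$\Gamma'=\Gamma$ and $\Gamma^2>0$.* Since $\tau\notin K(N)$, $C+\tau\ne C$, so $C\ne\Gamma$. Write $C=\Gamma+R$ with $R\ne0$ effective. $\Gamma$ is ample, and $\tau\in K(\mathcal O(\Gamma))$, a group of order $(\Gamma^2/2)^2$. So $\Gamma^2/2$ is even and $\Gamma^2\ge4$. Now $6=\Gamma^2+2\Gamma\cdot R+R^2$ with $\Gamma\cdot R\ge1$ and $R^2\ge0$. Hence $\Gamma^2=4$, $\Gamma\cdot R=1$, $R^2=0$, and $N\cdot R=\Gamma\cdot R+R^2=1$. As $N$ is ample, $R$ is irreducible and reduced, so it is a translate of an elliptic curve. This is (a).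

*$\Gamma'=\Gamma$ and $\Gamma^2=0$.* $\Gamma$ is a translate of an elliptic curve $F$, and $\Gamma+\tau=\Gamma$ means $\tau\in F$. The divisor $R=C-\Gamma\ge0$ has $R^2=(N-F)^2=6-2k\ge0$ with $k=N\cdot F\in\{1,2,3\}$. For $k=1$ we have (a). For $k=2$, $R^2=2$ and we have (b). For $k=3$, $R^2=0$, and $N\cdot R=6-3=3$ shows $R\ne0$; we have (c). $\square$

**Step 3: very general $A$.** *Here the exceptional cases do not occur.* If $A$ has Picard number $1$, then $NS(A)=\mathbb ZL$ with $L^2>0$ has no nonzero class of square $0$, so $A$ contains no elliptic curve. Then $B$ contains none, because its image under $\varphi$ would be an elliptic curve in $A$. By Lemma 3 the hypothesis of Lemma 2 holds, and $\mathrm{irr}(A)=3$. (The argument covers every simple $A$, that is, every $A$ containing no elliptic curve.) This answers the case $d=6$ and completes question 1. $\square$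

## 7. Type $(1,2)$, and $(1,6)$-surfaces containing elliptic curves

For Theorem B, the cases $d=1$ and $d=3$ are done. We now treat $d=2$, and then the exceptions of Lemma 3.

**Step 1: $d=2$ without a fixed component.** *We produce a smooth curve of genus $3$.* Let $A$ carry $L$ of type $(1,2)$. Then $|L|$ is a pencil and $L^2=4$. A common component of two distinct members is a fixed component of the pencil. So if there is none, the base scheme is the intersection of two members, finite of length $4$. Translations by $K(L)\cong(\mathbb Z/2)^2$ permute the members of $|L|$, so they preserve the base scheme, and they act freely. So the base scheme consists of $4$ reduced points. At these points two members meet transversally, so the members are smooth there. By Bertini the general member is smooth elsewhere. It is connected since $L$ is ample, and its genus is $3$ because $2g-2=L^2=4$. Now (F4) gives $\mathrm{irr}(A)=3$.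

**Step 2: $d=2$ with a fixed part.** *Here $A$ turns out to be a product.* Let $L=F_0+M$ with $F_0\ne0$ fixed, $M$ moving and nef, $h^0(M)=2$. If $M^2>0$, then $M$ is ample, $M^2=2h^0(M)=4$, and $L^2=L\cdot F_0+M\cdot F_0+M^2>4$, absurd. So $M^2=0$ and $M\equiv cF$ with $F$ elliptic.

We have $c\ge2$. If $c=1$, a member of $|M|$ is a translate of $F$. It is the pullback of a point under $A\to A/F$, a map with connected fibres onto an elliptic curve, so $h^0(M)=1$, a contradiction.

From $L\cdot F\ge1$ and $M\cdot F=0$ we get $F_0\cdot F\ge1$. Then $4=L^2=F_0^2+2c\,F_0\cdot F$ with $F_0^2\ge0$ and $c\ge2$ gives $c=2$, $F_0\cdot F=1$, $F_0^2=0$. So $F_0\equiv c'F'$ with $F'$ elliptic and $c'F'\cdot F=1$. Thus $F\cdot F'=1$, $A\cong F\times F'$, and Theorem A applies. So $\mathrm{irr}(A)=3$ for every $A$ of type $(1,2)$.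

**Step 3: if $B$ has a principal polarization, then $\mathrm{irr}(A)=3$.** *This handles most exceptions at once.* We use the notation of Section 6. Let $\psi_R$ be the form on $\Lambda'$ of a principal polarization $R$ of $B$. We have $\Lambda=\Lambda'+\mathbb Z\mu_1$ with $2\mu_1\in\Lambda'$. So $2\psi_R$ is integral on $\Lambda$, because $2\psi_R(\lambda,\mu_1)=\psi_R(\lambda,2\mu_1)$ for $\lambda\in\Lambda'$. It defines an ample class $D$ on $A$ with $\varphi^*D=2R$. Then $2D^2=(2R)^2=8$, so $D^2=4$ and $D$ has type $(1,2)$. Apply Steps 1 and 2.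

**Step 4: the cases of Lemma 3.** *If the hypothesis of Lemma 2 fails, one of (a), (b), (c) holds, and we finish each.*

* (a) $R=N-2F$ has $R^2=6-4=2$ and $R\cdot N=6-2=4>0$, so it is ample of square $2$, a principal polarization on $B$. Use Step 3.
* (b) $N-F$ is numerically effective of square $2$, hence a principal polarization on $B$. Use Step 3.
* (c) $N-F\equiv cF'$ with $F'$ elliptic and $c\,F'\cdot F=(N-F)\cdot F=3$, so $c\in\{1,3\}$.
  If $c=3$, then $F\cdot F'=1$ and $F+F'$ is effective of square $2$, a principal polarization on $B$. Use Step 3.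
  If $c=1$, then $|F\cap F'|=F\cdot F'=3$, so $\tau$, which has order $2$ and lies in $F$, does not lie in $F'$. Put $\bar F=\varphi(F)$ and $\bar F'=\varphi(F')$. Then $\varphi^*\bar F=F$ and $\varphi^*\bar F'=F'+(F'+\tau)\equiv2F'$, so $\bar F\cdot\bar F'=\frac12\,F\cdot2F'=3$. Thus $\bar F+\bar F'$ is effective of square $6$, hence ample of type $(1,3)$, and Section 5 applies to $A$.

So every $(1,6)$-polarized abelian surface has $\mathrm{irr}=3$, and Theorem B is proved. $\square$

## 8. Triples of points summing to zero, and the divisibility by 6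

We now prove Theorem C. Let $\pi:A\dashrightarrow\mathbb P^2$ have degree $3$. A general fibre is a triple of points. Two facts constrain such triples. Their sum in $A$ is constant, since $\mathbb P^2$ maps to $A$ only by constants. And the trace of the holomorphic $2$-form of $A$ vanishes, since $\mathbb P^2$ has no $2$-forms. The first is a statement about $H^1$, the second about part of $H^2$, and $H^2(A)=\Lambda^2H^1(A)$. Comparing the two is the whole proof.

**Step 1: the surface of ordered triples.** *This sets up the cohomology.* Choose open $U\subset\mathbb P^2$ and $A^\circ\subset A$ with $A^\circ\to U$ finite étale of degree $3$. Let $V_0$ be the space of ordered triples of distinct points in fibres. It is an étale $S_3$-torsor over $U$. Let $Y$ be a smooth projective $S_3$-equivariant compactification of $V_0$, possibly disconnected (for instance an equivariant resolution of the normalization of $\mathbb P^2$ in the function ring of $V_0$). The three projections extend to morphisms $p_1,p_2,p_3:Y\to A$, as rational maps to abelian varieties are regular. They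 are permuted by $S_3$. Each has degree $2$, as the other two points can be ordered in two ways.

The sum of the points of a fibre gives a rational map $\mathbb P^2\dashrightarrow A$. It is constant, since $A$ contains no rational curve. A translation of $A$ by $c$ changes the sum by $3c$, so we may assume $p_1+p_2+p_3=0$.

For a class $\alpha$ on $A$ write $\alpha_i=p_i^*\alpha$. Then
$$a_1+a_2+a_3=0\qquad\text{for } a\in H^1(A,\mathbb Z). \tag{9}$$
For $\alpha,\beta\in H^2(A,\mathbb Z)$ set
$$\mathcal B(\alpha,\beta)=\int_Y\alpha_1\beta_2+\int_A\alpha\beta\in\mathbb Z,\qquad M_\alpha=\alpha_1+\alpha_2+\alpha_3 .$$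
Since $S_3$ acts by automorphisms of $Y$, $\int_Y\alpha_i\beta_j$ has the same value for all $i\ne j$. In particular $\mathcal B$ is symmetric, and
$$\int_YM_\alpha\beta_1=2\int_A\alpha\beta+2\int_Y\alpha_1\beta_2=2\,\mathcal B(\alpha,\beta). \tag{10}$$

**Step 2: the trace of the $2$-form vanishes.** *This shows that $\mathcal B$ ignores $H^{2,0}$.* Let $\omega\ne0$ be a holomorphic $2$-form on $A$. Then $M_\omega$ is an $S_3$-invariant holomorphic $2$-form on $Y$. It descends to a regular $2$-form $\theta$ on $U=V_0/S_3$, which is a rational $2$-form on $\mathbb P^2$. Suppose $\theta$ has a pole of order $n\ge1$ along a curve $Z\subset\mathbb P^2$. Let $Y'$ be a resolution of $Y\dashrightarrow\mathbb P^2$. Since $Y'\to\mathbb P^2$ is surjective, a curve $W\subset Y'$ dominates $Z$. Near a general point of $W$ there are local coordinates $(z,q)$ on $Y'$, with $W=\{z=0\}$, and $(p,q)$ on $\mathbb P^2$, with $Z=\{p=0\}$, such that the map is $p=z^e$, $q=q$, where $e$ is the ramification index. If $\theta=h\,p^{-n}\,dp\wedge dq$ with $h$ a unit, its pullback is $e\,h\,z^{-en+e-1}dz\wedge dq$,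 with a pole of order $e(n-1)+1\ge1$. But this pullback is the pullback of $M_\omega$ to $Y'$, which is holomorphic, a contradiction. So $\theta\in H^0(\mathbb P^2,K_{\mathbb P^2})=0$, hence $M_\omega=0$. By (10), extended to complex coefficients, $\mathcal B(\omega,\cdot)=0$.

**Step 3: $\mathcal B$ is carried by $NS(A)$, integrally.** *This step brings in the lattice.* The lattice $H^2(A,\mathbb Z)$ is unimodular, so $\mathcal B(\alpha,\beta)=\alpha\cdot b(\beta)$ with $b(\beta)\in H^2(A,\mathbb Z)$ linear in $\beta$. As $\omega\cdot b(\beta)=\mathcal B(\omega,\beta)=0$, $b(\beta)$ is an integral class of type $(1,1)$, that is, $b(\beta)\in NS(A)$. Let $D_i$ be a basis of $NS(A)$ and $b(\beta)=\sum_ic_i(\beta)D_i$. If $\beta\in NS^\perp$, then $\alpha\cdot b(\beta)=\mathcal B(\alpha,\beta)=\mathcal B(\beta,\alpha)=\beta\cdot b(\alpha)=0$ for all $\alpha$, so $b(\beta)=0$. So each $c_i:H^2(A,\mathbb Z)\to\mathbb Z$ kills $NS^\perp$. By unimodularity $c_i(\beta)=\beta\cdot e_i$ with $e_i\in(NS^\perp)^\perp$. This is $NS$, because $NS$ is primitive in $H^2(A,\mathbb Z)$. Expanding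 $e_i$ in the $D_j$,
$$\mathcal B(\alpha,\beta)=\sum_{i,j}n_{ij}(\alpha\cdot D_i)(\beta\cdot D_j),\qquad n_{ij}=n_{ji}\in\mathbb Z . \tag{11}$$
The symmetry $n_{ij}=n_{ji}$ follows from that of $\mathcal B$, because the functionals $\alpha\mapsto\alpha\cdot D_i$ are linearly independent.

**Step 4: an identity from $H^1$.** *Now (9) is used; it shows that $\mathcal B$ cannot vanish.* For $a,b,c,d\in H^1(A,\mathbb Z)$ write $\langle abcd\rangle=\int_Aabcd$. Let $\gamma\in H^3(A,\mathbb Z)$. Then $\int_Y\gamma_id_i=2\int_A\gamma d$, and $\sum_k\int_Y\gamma_id_k=0$ by (9). The two terms with $k\ne i$ are equal by symmetry, so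
$$\int_Y\gamma_id_j=-\int_A\gamma d\qquad(i\ne j). \tag{12}$$
Let $M=M_{ab}$. With $a_3=-a_1-a_2$ and $b_3=-b_1-b_2$,
$$M=2a_1b_1+2a_2b_2+a_1b_2+a_2b_1 .$$
We compute $\int_YM c_1d_2$ in two ways. First, $M$ is invariant, so $\int Mc_1d_2=\int Mc_1d_3$. With $d_1+d_2+d_3=0$ and (10),
$$\int_YMc_1d_2=-\tfrac12\int_YMc_1d_1=-\mathcal B(ab,cd).$$
Second, term by term, using (12), the definition of $\mathcal B$ and anticommutativity:
$$\int a_1b_1c_1d_2=-\langle abcd\rangle,\qquad\int a_2b_2c_1d_2=-\int(abd)_2c_1=\langle abdc\rangle=-\langle abcd\rangle,$$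
$$\int a_1b_2c_1d_2=-\int(ac)_1(bd)_2=-\mathcal B(ac,bd)+\langle acbd\rangle=-\mathcal B(ac,bd)-\langle abcd\rangle,$$
$$\int a_2b_1c_1d_2=\int(bc)_1(ad)_2=\mathcal B(bc,ad)-\langle bcad\rangle=\mathcal B(ad,bc)-\langle abcd\rangle .$$
With the coefficients $2,2,1,1$ these sum to $-6\langle abcd\rangle-\mathcal B(ac,bd)+\mathcal B(ad,bc)$. Therefore
$$\mathcal B(ab,cd)-\mathcal B(ac,bd)+\mathcal B(ad,bc)=6\langle abcd\rangle . \tag{13}$$

**Step 5: contraction.** *This turns (11) and (13) into one numerical equation.* For $D\in\Lambda^2H^1(A,\mathbb C)$ write $(abD)=\int_AabD$. Then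
$$(abD)(cdD)-(acD)(bdD)+(adD)(bcD)=\tfrac{D^2}2\,\langle abcd\rangle . \tag{14}$$
Both sides are alternating in $a,b,c,d$; for the left side, note that it vanishes when $a=b$, when $b=c$ and when $c=d$. Since $\dim H^1=4$, it suffices to compare values on one basis. Choose a basis with $D=d_1e_1f_1+d_2e_2f_2$ and $\langle e_1f_1e_2f_2\rangle=1$, so $D^2=2d_1d_2$. At $(e_1,f_1,e_2,f_2)$ we have $(e_1f_1D)=d_2$, $(e_2f_2D)=d_1$, and $(e_1e_2D)=(e_1f_2D)=0$. Both sides equal $d_1d_2$.

Now polarize (14) in $D$: for $D,D'$, the average of the left side with $(D,D')$ inserted in the two slots in both orders equals $\frac12D\cdot D'\langle abcd\rangle$. As $n_{ij}=n_{ji}$, inserting (11) in (13) gives $\frac12\sum n_{ij}D_i\cdot D_j=6$, i.e.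
$$\sum_{i,j}n_{ij}\,D_i\cdot D_j=12 . \tag{15}$$
For instance, if $NS(A)=\mathbb ZL$ with $L^2=2d$, (15) says $n\cdot2d=12$ for an integer $n$, so $d\mid6$.

**Step 6: divisibility.** *This reads off the theorem for any $NS(A)$.* Let $2g=\gcd\{D^2:D\in NS(A)\}$. Then $D_i^2\in2g\mathbb Z$ and $2D_i\cdot D_j=(D_i+D_j)^2-D_i^2-D_j^2\in2g\mathbb Z$. The left side of (15) is $\sum_in_{ii}D_i^2+\sum_{i<j}n_{ij}\cdot2D_i\cdot D_j\in2g\mathbb Z$. Hence $2g\mid12$, that is $g\mid6$. This is Theorem C. $\square$

## 9. Néron–Severi lattices of rank one, and of two elliptic curves meeting cyclically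

**Corollary D(a).** If $d\mid6$, use Theorem B. If $d\nmid6$, every class is $kL$ with $(kL)^2/2=k^2d$, so the gcd in Theorem C is $d\nmid6$. So $\mathrm{irr}(A)\ne3$, and $\mathrm{irr}(A)=4$ by (F1) and (F2).

**Corollary D(b).** Such surfaces are easy to make. If $P\in E$ and $P'\in E'$ have order $m$, then $E$ and $E'$ inject into $A=(E\times E')/\langle(P,-P')\rangle$, and their images meet in the cyclic group of order $m$ generated by the common image of $P$ and $P'$.

**Step 1: the Néron–Severi lattice.** *We show $NS(A)=\mathbb ZE\oplus\mathbb ZE'$.* Since $E,E'$ are non-isogenous, $NS(A)$ has rank $2$. The classes $E,E'$ span it over $\mathbb Q$, as $E^2=E'^2=0$ and $E\cdot E'=m$. Let $D\equiv xE+yE'\in NS(A)$ with $x,y\in\mathbb Q$. Then $D\cdot E=my\in\mathbb Z$ and $D\cdot E'=mx\in\mathbb Z$. If $m=1$ we are done.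

Let $m>1$. Pulled back by the addition map $E\times E'\to A$, $D$ becomes the form $my\,\varepsilon_E\boxplus mx\,\varepsilon_{E'}$, where $\varepsilon_E,\varepsilon_{E'}$ are the unimodular forms on $\Lambda_E,\Lambda_{E'}$. There is no mixed term, since $\mathrm{Hom}(E,E')=0$. The kernel of addition is $\{(z,-z):z\in E\cap E'\}$, cyclic of order $m$. So the lattice of $A$ is
$$\Lambda_E\oplus\Lambda_{E'}+\mathbb Z\Bigl(\frac{\kappa}m,-\frac{\kappa'}m\Bigr),$$
with $\kappa\in\Lambda_E$ and $\kappa'\in\Lambda_{E'}$ of order exactly $m$ modulo $m\Lambda_E$ and $m\Lambda_{E'}$. Let $\nu$ be the divisibility of $\kappa$ in $\Lambda_E$. The order of $\kappa$ modulo $m\Lambda_E$ is $m/\gcd(\nu,m)$, so $\gcd(\nu,m)=1$. The form of $D$ is integral on the lattice of $A$. Pairing the extra generator with $\Lambda_E$ gives $my\,\varepsilon_E(\kappa/m,\Lambda_E)=y\,\varepsilon_E(\kappa,\Lambda_E)=y\nu\mathbb Z\subset\mathbb Z$. With $my\in\mathbb Z$ and $\gcd(\nu,m)=1$ this gives $y\in\mathbb Z$. The same argument with $\kappa'$ gives $x\in\mathbb Z$.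

**Step 2: conclusion.** *We apply Theorems B and C to this lattice.* For $D=xE+yE'$, $D^2/2=mxy$, so the gcd in Theorem C is $m$. If $m\nmid6$, Theorem C with (F1) and (F2) gives $\mathrm{irr}(A)=4$. If $m\mid6$, $E+E'$ is ample with square $2m\in\{2,4,6,12\}$, and Theorem B gives $\mathrm{irr}(A)=3$. $\square$
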